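# Smooth Fano models of a $(1,1)$-divisor in $\mathbb P^2\times\mathbb P^3$ blown up along fibers

## 1. The guess: flip the lines

We work over $\mathbb C$. Take a general divisor $Z_0\subset\mathbb P^2\times\mathbb P^3$ of type $(1,1)$ with its projection $\pi_0\colon Z_0\to\mathbb P^3$. It is a smooth Fano $4$-fold with $\rho_{Z_0}=2$. All fibers of $\pi_0$ are lines $\mathbb P^1$, except one fiber $\mathbb P^2$ over a point $y_0$. Blow up $r$ general fibers of $\pi_0$ and call the result $\widetilde Z$. In general $\widetilde Z$ is not Fano. Can one change it in codimension at least two so that it becomes a smooth Fano $4$-fold? For $r\le 4$ this is known to be possible. The problem, taken from Cinzia Casagrande and Saverio Andrea Secci, "Classifying Fano 4-folds with a rational fibration onto a 3-fold", arXiv:2408.10337 (2024), is to decide $r=5,6,7$.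

The first guess is *yes in all three cases*, and it comes with a recipe. Over the line joining two of the blown-up points of $\mathbb P^3$ there is a curve on which $-K_{\widetilde Z}$ has degree $-1$. There are $\binom r2$ such curves, and one replaces each of them by a plane (a flip). After that, the top self-intersection of $-K$ is
$$432-64r+\binom r2$$
(computed in Section 10). It equals $122,\ 63,\ 5$ for $r=5,6,7$, and $-52$ for $r=8$. Positivity of this number is necessary for $-K$ to be ample, and it holds up to $r=7$ and fails at $r=8$. So the guess passes a numerical test.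

We shall see that the recipe is right for $r=5$, that it must be repaired for $r=6$, and that the guess is wrong for $r=7$. First we set up the geometry and test the guess for $r=0,1,2$.

**Planes through a point.** Let $V=\mathbb C^4$, $U=\mathbb C^3$, $\mathbb P^3=\mathbb P(V)$, $\mathbb P^2=\mathbb P(U^*)$ (projective spaces of lines). A bilinear form on $U^*\times V$ is $x(Pv)$ for a linear map $P\colon V\to U$, and for a general form $P$ is surjective. Write $\ker P=\langle v_0\rangle$, $y_0=[v_0]$. Then
$$Z_0=\{([x],[v]) : x(Pv)=0\}. \tag{1}$$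
A point $[x]\in\mathbb P(U^*)$ is the same as the plane $\{x\circ P=0\}\subset \mathbb P^3$ through $y_0$. So $Z_0$ is the set of pairs (plane through $y_0$, point of that plane). The fiber over $q\ne y_0$ is the pencil of planes through the line $\overline{y_0q}$, and the fiber over $y_0$ is all of $\mathbb P^2$. The derivative of $x(Pv)$ in the direction of $V$ is $x\circ P\neq0$, so $Z_0$ is smooth. The derivative in the direction of $U^*$ is $Pv$, so $\pi_0$ is smooth over $\mathbb P^3\smallsetminus\{y_0\}$.

**The blow-up.** Let $p_i=[v_i]$, $i=1,\dots,r$, be the chosen points, different from $y_0$. Then $F_i=\pi_0^{-1}(p_i)$ is the line $\{x(Pv_i)=0\}$ in $\mathbb P^2$ (times $p_i$), with ideal $I_{F_i}=\mathfrak m_{p_i}\mathcal O_{Z_0}$. Let $Y$ be the blow-up of $\mathbb P^3$ at the $p_i$, with exceptional planes $e_i=\mathbb P(V/v_i)$. Since $\pi_0$ is flat near $F_i$, and blow-ups commute with flat base change, $\widetilde Z=Z_0\times_{\mathbb P^3}Y\subset\mathbb P^2\times Y$. Let $\pi\colon\widetilde Z\to Y$ be the projection. The exceptional divisors are $E_i=\pi^{-1}(e_i)=F_i\times e_i\cong\mathbb P^1\times\mathbb P^2$.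 Writing $h,H$ for the pullbacks of the hyperplane classes of $\mathbb P^2,\mathbb P^3$, we have
$$h|_{E_i}=\mathcal O(1,0),\qquad H|_{E_i}=0,\qquad E_i|_{E_i}=\mathcal O(0,-1). \tag{2}$$
By adjunction $-K_{Z_0}=3h+4H-(h+H)=2h+3H$. The centers $F_i$ have codimension $3$, so
$$-K_{\widetilde Z}=2h+3H-2\sum_i E_i . \tag{3}$$
We shall often use that *$-K_{\widetilde Z}$ is ample on every fiber of $\widetilde Z\to\mathbb P^3$*: over a point $\neq p_i$ it is $2h$ on a subvariety of $\mathbb P^2$, and over $p_i$ it is $\mathcal O(2,2)$ on $E_i$. Also, $h$, $H$ and each $H-E_i$ are base point free (for $H-E_i$, projection from $p_i$ becomes a morphism on $Y$).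

**The curves over lines.** Assume that $y_0,p_1,\dots,p_r$ are in linear general position (any four or fewer of the points are linearly independent). Let $L_{ij}=\overline{p_ip_j}$ and let $\widetilde L_{ij}\subset Y$ be its transform. Since $y_0\notin L_{ij}$, the vectors $Pv_i,Pv_j$ are independent, and the lines $F_i,F_j\subset\mathbb P^2$ meet in one point $x_{ij}$, namely the plane $\langle y_0,p_i,p_j\rangle$. Let $\ell_{ij}\subset\widetilde Z$ be the transform of $\{x_{ij}\}\times L_{ij}$, and $T_{ij}=\pi^{-1}(\widetilde L_{ij})$. Inside $\mathbb P^2\times\mathbb P^1$, $T_{ij}$ has the equation $s\,x(Pv_i)+t\,x(Pv_j)=0$. It is the blow-up of $\mathbb P^2$ at $x_{ij}$, so $T_{ij}\cong\mathbb F_1$ with $(-1)$-curve $\ell_{ij}$. Moreover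
$$h\cdot\ell_{ij}=0,\quad H\cdot\ell_{ij}=1,\quad E_i\cdot\ell_{ij}=E_j\cdot\ell_{ij}=1,\quad -K_{\widetilde Z}\cdot\ell_{ij}=3-4=-1 .$$

*Normal bundle.* Blowing up a point of a smooth curve twists its normal bundle by $\mathcal O(-1)$, so $N_{\widetilde L_{ij}/Y}=\mathcal O(1)^2\otimes\mathcal O(-2)=\mathcal O(-1)^2$. Since $\pi$ is smooth near $T_{ij}$, there is an exact sequence $0\to N_{\ell_{ij}/T_{ij}}=\mathcal O(-1)\to N_{\ell_{ij}/\widetilde Z}\to\mathcal O(-1)^2\to0$. It splits because $H^1(\mathbb P^1,\mathcal O)=0$. So $N_{\ell_{ij}/\widetilde Z}\cong\mathcal O(-1)^{\oplus3}$.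

*Curves in $T_{ij}$.* Let $f$ be a fiber of $T_{ij}\to\widetilde L_{ij}$; then $-K_{\widetilde Z}\cdot f=2h\cdot f=2$. An irreducible curve $\widetilde C\subset T_{ij}$ other than $\ell_{ij}$ has class $sf+t\ell_{ij}$ with $t=(\widetilde C\cdot f)_{T_{ij}}\ge0$ and $s-t=(\widetilde C\cdot\ell_{ij})_{T_{ij}}\ge0$. Hence
$$s\ge t\ge 0,\qquad s>0,\qquad -K_{\widetilde Z}\cdot\widetilde C=2s-t>0. \tag{4}$$

**Tests.** *Case $r=0$*: $2h+3H$ is ample, nothing to flip.

*Case $r=1$*: $-K_{\widetilde Z}=2h+H+2(H-E_1)$. The class $h+H+(H-E_1)$ is very ample, since $Y\subset\mathbb P^3\times\mathbb P^2$ via the map to $\mathbb P^3$ and the projection from $p_1$. Adding the base point free class $h+(H-E_1)$ keeps it ample. So $\widetilde Z$ itself is Fano, again with no flips.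

*Case $r=2$*: write $-K_{\widetilde Z}=2h+(H-E_1)+(H-E_2)+(H-E_1-E_2)$. Planes through $L_{12}$ show that the base locus of the last class is $T_{12}$. By (4), every curve in $T_{12}$ except $\ell_{12}$ is positive. Let $\widetilde C\not\subset T_{12}$. Then all summands are $\ge0$ on $\widetilde C$. If the sum is $0$, all are $0$: from $H\cdot\widetilde C=E_1\cdot \widetilde C=E_2\cdot\widetilde C$ and $H\cdot\widetilde C=E_1\cdot\widetilde C+E_2\cdot\widetilde C$ we get $H\cdot\widetilde C=0$, so $\widetilde C$ is in a fiber over $\mathbb P^3$, where $-K_{\widetilde Z}$ is ample, a contradiction. So $\ell_{12}$ is the *only* curve with $-K_{\widetilde Z}\cdot\widetilde C\le0$, as the guess predicts.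

## 2. Small modifications, and the twisted cubic through six centers

**Definition (SQM).** A *small $\mathbb Q$-factorial modification* of $\widetilde Z$ is a birational map $\widetilde Z\dasharrow Z$ that is an isomorphism in codimension one, with $Z$ normal, projective and $\mathbb Q$-factorial.

**Definition (rational contraction).** A *rational contraction* is a rational map $Z\dasharrow Y$ that factors as a sequence of flips $Z\dasharrow\widehat Z$ followed by a surjective morphism $\widehat Z\to Y$ with connected fibers, $Y$ normal and projective. It is *elementary* if $\rho_Z-\rho_Y=1$.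

*Example.* For $r=2$, blow up $\ell_{12}$. The exceptional divisor is $\mathbb P(\mathcal O(-1)^{\oplus3})=\mathbb P^1\times\mathbb P^2$, and contracting it onto $\mathbb P^2$ replaces $\ell_{12}$ by a plane. That the result $Z$ is projective is part of what we prove below. The map $Z\dasharrow Y$ is not a morphism: the curves $\mathbb P^1\times pt$ are contracted in $Z$, but in $Y$ they map onto $\widetilde L_{12}$. It is an elementary rational contraction, with $\rho_Z=4$ and $\rho_Y=3$.

The problem is whether, for $r=5,6,7$, there is an SQM $\widetilde Z\dasharrow Z$ with $Z$ a smooth Fano $4$-fold, $\rho_Z=r+2$, and $Z\dasharrow Y$ an elementary rational contraction.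

**Where the recipe breaks at $r=6$.** Through six points in linear general position passes a unique twisted cubic $\Gamma$. Assume that $y_0\notin\Gamma$. Let $\widetilde\Gamma\subset Y$ be its transform. As $N_{\Gamma/\mathbb P^3}=\mathcal O(5)^2$, we have $N_{\widetilde\Gamma/Y}=\mathcal O(5)^2\otimes\mathcal O(-6)=\mathcal O(-1)^2$. Parametrize $\Gamma$ by $v(t)$ of degree $3$. The surface $T_\Gamma=\pi^{-1}(\widetilde\Gamma)$ is the bundle of lines in
$$\mathcal K=\ker\big(U^*\otimes\mathcal O\to\mathcal O_{\mathbb P^1}(3),\ x\mapsto x(Pv(t))\big).$$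
The map is surjective since $Pv(t)\neq0$, so $\mathcal K$ has rank $2$ and degree $-3$. A section of $\mathcal K$ would be a plane containing $\Gamma$, so $H^0(\mathcal K)=0$ and both summands of $\mathcal K$ have degree $\le-1$. So $\mathcal K\cong\mathcal O(-1)\oplus\mathcal O(-2)$. Sections of $T_\Gamma\to\widetilde\Gamma$ with $h$-degree $1$ are subbundles $\mathcal O(-1)\subset\mathcal K$, and there is exactly one. Call this section $\gamma$. Then $N_{\gamma/T_\Gamma}=\mathcal O(1)\otimes\mathcal O(-2)=\mathcal O(-1)$, and as for the lines $N_{\gamma/\widetilde Z}\cong\mathcal O(-1)^{\oplus 3}$. Furthermore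
$$h\cdot\gamma=1,\quad H\cdot\gamma=3,\quad E_i\cdot\gamma=1,\quad -K_{\widetilde Z}\cdot\gamma=2+9-12=-1 .$$
If $\gamma$ is disjoint from the $\ell_{ij}$ (checked below), flipping only lines leaves a curve of anticanonical degree $-1$. So the repair is to flip $\gamma$ too.

*Remark (a chord).* The planes $x(t)$ along $\gamma$ have degree $1$ in $t$, so they form the pencil of planes through some line $\Lambda\ni y_0$. The form $x(t)(Pv(t'))$ of bidegree $(1,3)$ vanishes for $t=t'$, so it is $(t_0t_1'-t_1t_0')\,q(t')$ with $q\ne0$ of degree $2$. The zeros of $q$ lie on all planes of the pencil, hence on $\Lambda$. So $\Lambda$ is a chord of $\Gamma$ through $y_0$ (a tangent line if $q$ has a double zero), and $\gamma$ attaches to $v\in\Gamma$ the plane $\langle\Lambda,v\rangle$. The same construction with a trisecant line of a quartic will settle $r=7$.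

**Generality.** We fix what "general" means for $r\le6$.

(G1) $y_0,p_1,\dots,p_r$ are in linear general position.

(G2) For $r=6$: for each $i$, no quadric singular at $p_i$ contains $y_0,p_1,\dots,p_6$.

Both are open conditions on $(y_0,p_1,\dots,p_6)$. They are dense: for (G2), a quadric singular at $p_i$ is a cone over a conic, and the projections from $p_i$ of the other six points in general do not lie on a conic. They are invariant under $PGL_4$, so they define a dense open set $O_6\subset(\mathbb P^3)^6$ also for our fixed $y_0$. For $r\le5$ let $O_r\subset(\mathbb P^3)^r$ be the image of $O_6$; it is open and dense, and it is the image of $O_{r+1}$. For $r\le6$, "general" means in $O_r$.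

Under (G2), $y_0\notin\Gamma$: otherwise the quadric cone over $\Gamma$ with vertex $p_1$ contains all seven points. The curves $\widetilde L_{ij},\widetilde\Gamma\subset Y$ are pairwise disjoint. Indeed $L_{ij}\cap L_{kl}=\emptyset$ for disjoint pairs, as four of the points are not coplanar; $L_{ij}$ and $L_{ik}$ have different directions at $p_i$; and $L_{ij}\cap\Gamma$ is a scheme of length $\le2$, hence exactly the reduced $\{p_i,p_j\}$. Therefore the surfaces $T_{ij},T_\Gamma$ are pairwise disjoint. We call the $\ell_{ij}$, and $\gamma$ if $r=6$, the *flip curves*.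

**Theorem.** Let $r\ge0$ and let $p_1,\dots,p_r\in\mathbb P^3$ be general.

1. If $r\le6$ (in particular if $r=5,6$), there is an SQM $\widetilde Z\dasharrow Z$ with $Z$ a smooth Fano $4$-fold, $\rho_Z=r+2$, and $Z\dasharrow Y$ is an elementary rational contraction. Explicitly, $Z$ is obtained from $\widetilde Z$ by replacing $\binom r2$ disjoint smooth rational curves (resp. $15+1=16$ if $r=6$) with normal bundle $\mathcal O(-1)^{\oplus3}$ by planes. It is the unique Fano SQM of $\widetilde Z$, and $K_Z^4=432-64r+\binom r2+\epsilon_r$, where $\epsilon_6=1$ and $\epsilon_r=0$ for $r<6$. So $K_Z^4=122$ for $r=5$ and $64$ for $r=6$.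
2. If $r\ge7$, $\widetilde Z$ has no SQM which is a smooth Fano $4$-fold.

So for general points a smooth Fano SQM exists if and only if $r\le6$: the answer is yes for $r=5$ and $r=6$, and no for $r=7$.

## 3. Replacing the flip curves by planes: a criterion for ampleness

Let $r\le6$. The recipe produces a candidate $Z$, a priori only a complex manifold. This section constructs it and reduces part 1 to a statement about curves and sections on $\widetilde Z$.

**Construction of $Z$.** Let $\sigma\colon W\to\widetilde Z$ be the blow-up of all flip curves $c$, with exceptional divisors $E_c\cong\mathbb P^1\times\mathbb P^2$. Since $N_c=\mathcal O(-1)^{\oplus3}$, $\mathcal O(E_c)|_{E_c}=\mathcal O(-1,-1)$, of degree $-1$ on the curves $\mathbb P^1\times pt$. By the contraction theorem of Nakano and Fujiki–Nakano there are a compact complex manifold $Z$ and a map $\tau\colon W\to Z$ which is the blow-up of disjoint planes $\Pi_c\cong\mathbb P^2$ and restricts to the projection $\mathbb P^1\times\mathbb P^2\to\mathbb P^2$ on $E_c$. As $Z$ is bimeromorphic to a projective variety, it is Moishezon,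 hence a smooth proper algebraic space (Artin). Put
$$\mathcal U:=\widetilde Z\smallsetminus\bigcup c\;\cong\; Z\smallsetminus\bigcup\Pi_c .$$
Both complements have codimension $\ge2$, so line bundles, divisors and sections are the same on $\widetilde Z$ and on $Z$. For a divisor $D$ on $\widetilde Z$ with transform $D^Z$,
$$\tau^*D^Z=\sigma^*D+\sum_c(D\cdot c)E_c. \tag{5}$$
Indeed both sides agree away from the $E_c$, and the coefficient $m_c$ of $E_c$ is fixed by the degree on $\mathbb P^1\times pt\subset E_c$, which must be $0=D\cdot c-m_c$.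

Put $L=-K_Z$. By (5), as $-K_{\widetilde Z}\cdot c=-1$, we have $\tau^*L=\sigma^*(-K_{\widetilde Z})-\sum_cE_c$. On $E_c$ this is $\mathcal O(-1,0)+\mathcal O(1,1)=\mathcal O(0,1)$, so $L|_{\Pi_c}=\mathcal O(1)$.

**Definition.** For an irreducible curve $\widetilde C\subset\widetilde Z$, not a flip curve, with normalization $\widetilde C^\nu$,
$$\lambda(\widetilde C)=-K_{\widetilde Z}\cdot\widetilde C-\sum_c\deg(I_c\cdot\mathcal O_{\widetilde C^\nu}), \tag{6}$$
where $\deg$ is the length of the inverse image on $\widetilde C^\nu$ of the subscheme $c$.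

*Example.* A fiber $f$ of $T_{12}$ has $-K_{\widetilde Z}\cdot f=2$ and meets $\ell_{12}$ once, transversally in $T_{12}$; it meets no other flip curve. So $\lambda(f)=1$.

If $C\subset Z$ is an irreducible curve in no $\Pi_c$, with transforms $\widetilde C\subset\widetilde Z$ and $C_W\subset W$, then $\widetilde C$ is not a flip curve, and $E_c\cdot C_W=\deg(I_c\cdot\mathcal O_{\widetilde C^\nu})$. So
$$L\cdot C=\tau^*L\cdot C_W=\lambda(\widetilde C). \tag{7}$$
Every irreducible $\widetilde C$ that is not a flip curve arises in this way.

**Property (A).** (A1) Every $z\in\widetilde Z$ not on a flip curve is avoided by some member of $|-K_{\widetilde Z}|$. (A2) $\lambda(\widetilde C)>0$ for every irreducible curve $\widetilde C$ that is not a flip curve.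

**Lemma 1.** If (A) holds, then $Z$ is a projective smooth Fano $4$-fold, $\widetilde Z\dasharrow Z$ is an SQM, $\rho_Z=r+2$, and $Z\dasharrow Y$ is an elementary rational contraction.

*Proof.*

**Step 1: $L$ is ample.** The Nakai–Moishezon criterion holds on proper algebraic spaces (Kollár, *Projectivity of complete moduli*, J. Differential Geom. 32 (1990), Thm. 3.11). So we must show $L^s\cdot X>0$ for every irreducible closed $X\subset Z$ of dimension $s>0$. If $X\subset\Pi_c$, this holds since $L|_{\Pi_c}=\mathcal O(1)$. If $s=1$ and $X$ is in no $\Pi_c$, it is (7) with (A2). So $L$ is positive on all curves. Let $s\ge2$ with $X$ in no $\Pi_c$, and use induction on $s$. Since $H^0(Z,L)=H^0(\widetilde Z,-K_{\widetilde Z})$, (A1) at a point of $X\cap\mathcal U$ gives a section of $L$ not identically zero on $X$. Its zero divisor on $X$ is not empty: otherwise $L|_X$ would be trivial, but it is positive on curves in $X$. Writing the zero divisor as $\sum m_jX_j$ with $m_j>0$, we get $L^s\cdot X=\sum m_jL^{s-1}\cdot X_j>0$ by induction.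

**Step 2: the Picard number.** So $Z$ is a smooth projective Fano $4$-fold and $\widetilde Z\dasharrow Z$ is an SQM. On a smooth Fano variety numerically trivial divisors are trivial: if $D\equiv0$, then $D-K_Z$ is ample, Kodaira vanishing gives $h^0(D)=\chi(D)=\chi(\mathcal O)=1$, and an effective divisor $\equiv0$ is $0$. Hence $\rho_Z=\operatorname{rank}\operatorname{Pic}Z=\operatorname{rank}\operatorname{Pic}\widetilde Z=2+r$, the $2$ coming from $Z_0$, which is Fano with $\rho_{Z_0}=2$.

**Step 3: factoring $Z\dasharrow\widetilde Z$ into flips.** The definition of a rational contraction asks for flips, so we must produce them. As a smooth Fano variety, $Z$ is a Mori dream space (Birkar–Cascini–Hacon–McKernan, Cor. 1.3.2). Let $A$ be ample on $\widetilde Z$, and $D$ its transform on $Z$. One can run a $D$-MMP, and it terminates (Hu–Keel, Prop. 1.11). For large divisible $m$, $|mD|$ is the transform of the base point free $|mA|$, so its base locus has codimension $\ge2$; this persists under flips. Consider a step contracting a ray $R$ with $D\cdot R<0$. It is not of fiber type,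 since curves of $R$ would cover the variety, and one of them would not lie in a given member of $|mD|$. It is not divisorial, since the exceptional divisor would lie in the base locus of $|mD|$. So all steps are flips, and they end with $Z\dasharrow\widehat Z$ on which $D$ is semiample. This gives a birational morphism $\widehat Z\to\operatorname{Proj}R(D)=\operatorname{Proj}R(A)=\widetilde Z$, an isomorphism in codimension one. A small birational morphism $g\colon\widehat Z\to\widetilde Z$ onto a $\mathbb Q$-factorial variety is an isomorphism: for $A'$ ample on $\widehat Z$, $g^*g_*A'$ and $A'$ agree in codimension one, hence are equal, so $A'$ is trivial on curves in fibers of $g$ and there are none.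

So $Z\dasharrow\widetilde Z\to Y$ is a sequence of flips followed by $\pi$, which is surjective with connected fibers. It is a rational contraction, with $\rho_Z-\rho_Y=(r+2)-(r+1)=1$. $\square$

For part 1, apart from uniqueness and degree, it remains to prove (A) for all tuples in $O_r$, $r\le6$.

## 4. Pulled-back cubics fail; divisors of class $h+H$ through five fibers

The case $r=2$ suggests a first approach: write $-K_{\widetilde Z}=2h+(3H-2\sum E_i)$, use that $2h$ is base point free, and look for divisors in $|3H-2\sum E_i|$ pulled back from $Y$, that is, cubic surfaces singular at all $p_i$. For $r=2,3,4$ such cubics exist as unions of three planes: for $r=4$, for instance, $\langle p_1p_2p_3\rangle+\langle p_1p_2p_4\rangle+(\text{a plane through }L_{34})$. The approach stops in two places.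

First, since $(3H-2\sum e_i)\cdot\widetilde L_{ij}=3-4<0$, every such cubic contains $L_{ij}$, so its pullback contains the whole surface $T_{ij}$, whereas (A1) asks for sections that do not vanish at any given point of $T_{ij}\smallsetminus\ell_{ij}$. A divisor pulled back from $Y$ cannot distinguish points in a fiber of $\pi$.

Second, *for $r\ge5$ there is no such cubic at all*. Take $p_1,\dots,p_4$ to be the coordinate points and $p_5=(1,1,1,1)$. A cubic singular at the coordinate points has only squarefree monomials, $\sum_k\alpha_k\prod_{l\ne k}y_l$. Its $m$-th partial derivative at $(1,1,1,1)$ is $\sum_k\alpha_k-\alpha_m$. If all vanish, then all $\alpha_m$ equal $S=\sum_k\alpha_k$, so $S=4S$, $S=0$ and the cubic is zero.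

So we need sections that involve $x$ and $y$ together. The cheapest class is $h+H$. From $0\to\mathcal O\to\mathcal O(1,1)\to\mathcal O_{Z_0}(1,1)\to0$ on $\mathbb P^2\times\mathbb P^3$,
$$H^0(Z_0,h+H)=\operatorname{Hom}(V,U)/\langle P\rangle,\qquad M\leftrightarrow x(Mv), \tag{8}$$
of dimension $11$. The section vanishes on $F_k=\{x(Pv_k)=0\}$ if and only if $Mv_k\in\mathbb C\,Pv_k$, which is two conditions. Five fibers impose $10$ conditions, so we expect exactly one divisor through five fibers. Let $r=6$ and suppose that for each $i$ we have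
$$G_i\in\Big|h+H-\sum_{k\neq i}E_k\Big|.$$
Then, for $i\ne j$,
$$-K_{\widetilde Z}=G_i+G_j+(H-E_i-E_j), \tag{9}$$
since $G_i+G_j=2h+2H-2\sum_kE_k+E_i+E_j$. The third summand has base locus $T_{ij}$ as before, and there are $15$ pairs to choose from. All depends on how the $G_i$ meet. The claim to prove is that any three of them meet only along flip curves.

## 5. Three of the six divisors $G_i$ meet only in flip curves

Let $r=6$ and $(p_1,\dots,p_6)\in O_6$. The device is to choose four of the centers as basis of $V$: then two of the six divisors become *diagonal*, and the equations are linear in the four products $x_ky_k$.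

**Step 1: coordinates.** Use the basis $v_3,v_4,v_5,v_6$ of $V$ with coordinates $y_3,\dots,y_6$, and write $v_1=a$, $v_2=b$, $v_0=d$. By (G1), all coordinates of $a,b,d$ are nonzero, and so are all $2\times2$ minors of any two of them. Scale so that $a_3=b_3=d_3=1$. For $x\in U^*$ put $x_k=x(Pv_k)$. Then $x\circ P$ is the linear form $\sum x_ky_k$, and it vanishes on $d$. So $U^*$ is identified with $\{\sum d_kx_k=0\}\subset\mathbb C^4$, and
$$Z_0:\ \sum x_ky_k=0,\qquad F_k=\{x_k=0\}\ (k\ge3),\qquad F_1=\{\textstyle\sum a_kx_k=0\},\qquad F_2=\{\sum b_kx_k=0\}. \tag{10}$$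
Since all $d_k\ne0$, a nonzero $x\in U^*$ has at most two zero coordinates, and $x_{kl}$ is the point with exactly $x_k=x_l=0$. Sums over $k$ run over $3,\dots,6$. Operations such as $d/a$ are coordinatewise, and $\mathbf 1=(1,1,1,1)$.

**Step 2: existence and uniqueness of $G_i$.** If $M$ vanishes on $F_3,\dots,F_6$, then $Mv_k=\mu_kPv_k$, i.e. $M=P\operatorname{diag}(\mu)$. Vanishing on $F_1$ means $P(\operatorname{diag}(\mu)a-\mu'a)=0$ for some $\mu'$, that is $(\mu_k-\mu')a_k=\kappa d_k$ for all $k$ and some $\kappa$. So $\mu\in\langle\mathbf 1,d/a\rangle$. Here $\mathbf1$ corresponds to $P$, that is, to the zero section. As $Pv_k\neq0$, $P\operatorname{diag}(\mu)\in\langle P\rangle$ only if $\mu\in\langle\mathbf1\rangle$, and $d/a$ is not a multiple of $\mathbf1$. So up to scalar there is a unique section vanishing on $F_1,F_3,\dots,F_6$. It is $g_2$ below, and exchanging $a$ and $b$ gives $g_1$: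
$$g_2=\sum\frac{d_k}{a_k}x_ky_k,\qquad g_1=\sum\frac{d_k}{b_k}x_ky_k. \tag{11}$$
The hypotheses are symmetric in $p_1,\dots,p_6$. Hence for each $i$ there is a *unique* effective divisor $G_i\in|h+H-\sum_{k\neq i}E_k|$, and $g_1,g_2$ define $G_1,G_2$.

**Step 3: the vector $n$.** We want the solutions of the three linear equations that $(x_ky_k)_k$ satisfies on $G_1\cap G_2$. *All $3\times3$ minors of $(\mathbf 1,d/a,d/b)$ are nonzero.* Suppose that the minor for the indices $4,5,6$ vanishes. Then some $(s_4,s_5,s_6)\ne0$ satisfies $\sum s_k=\sum s_kd_k/a_k=\sum s_kd_k/b_k=0$. Put $q_k=s_kd_k$. The quadric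
$$q_4y_5y_6+q_5y_4y_6+q_6y_4y_5=0$$
is singular at $p_3$ and contains $p_3,\dots,p_6$. Its value at $d$ is $d_4d_5d_6\sum s_k=0$, at $a$ it is $a_4a_5a_6\sum s_kd_k/a_k=0$, and at $b$ likewise $0$. This contradicts (G2). The other triples are the same, with the other centers. So the three vectors are independent, and their orthogonal space is spanned by a vector $n$ whose entries are, up to sign, the minors:
$$\sum n_k=\sum \frac{n_kd_k}{a_k}=\sum \frac{n_kd_k}{b_k}=0,\qquad n_k\neq0\text{ for all }k. \tag{12}$$
Dividing $(\mathbf 1,d/a,d/b)$ by $d$, we see that $1/a,1/b,1/d$ are linearly independent.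

**Step 4: the points of $G_1\cap G_2$.** We list them according to their position relative to the $E_k$.

(i) *Outside all $E_k$.* The vector $(x_ky_k)_k$ is orthogonal to $\mathbf 1,d/a,d/b$, so $(x_ky_k)_k=\theta n$. If $\theta=0$: $y$ is not a coordinate point, so it has at least two nonzero coordinates, at which $x$ vanishes. Since $x$ has at most two zeros, it has exactly two, $k$ and $l$, so $x=x_{kl}$, $y\in L_{kl}$ and the point lies on $\ell_{kl}$. If $\theta\neq0$: all $x_k\neq0$ and $y=n/x$ up to scalar.

(ii) *On $E_3$* (on $E_4,E_5,E_6$ the argument is the same with indices permuted). Near $F_3$ put $y_3=1$, $y_j=\eta_j$ for $j=4,5,6$. The $\eta_j$ generate the ideal of $F_3$ in $Z_0$, and $[\eta]$ are the coordinates on $e_3$. On $Z_0$ we have $x_3=-\sum_{j\ge4}x_j\eta_j$, so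
$$g_2=\sum_{j=4}^6\Big(\frac{d_j}{a_j}-\frac{d_3}{a_3}\Big)x_j\eta_j,$$
and similarly for $g_1$ with $b$. These linear forms in $\eta$, with $x_3=0$, are the equations of $G_2$ and $G_1$ on $E_3$. The two coefficient vectors in $\mathbb C^3$ are independent: a relation would make a nontrivial combination of $d/a,d/b$ a multiple of $\mathbf1$. By (12) both are orthogonal to $(n_4,n_5,n_6)$. So $G_1\cap G_2\cap E_3$ is given by $x_3=0$, $x_j\eta_j=\theta n_j$ $(j=4,5,6)$. If $\theta=0$: some $\eta_j\ne0$, so $x_j=0$; then $x=x_{3j}$ has no further zeros, $\eta=[v_j]$, and this is a point of $\ell_{3j}$. If $\theta\ne0$: $x_4,x_5,x_6\neq0$ and $\eta_j=n_j/x_j$ up to scalar.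

(iii) *On $E_1$ and $E_2$.* The section $g_1$ need not vanish on $F_1$, so $G_1\cap E_1$ is given by $g_1(x,a)=0$ on $F_1$, that is by $\sum a_kx_k=\sum d_kx_k=\sum\frac{d_ka_k}{b_k}x_k=0$. In terms of $w=ax$ these are the three equations of (12), so $x=\xi_1:=[n/a]$. Near $F_1$ put $y=a+\eta$ with $\eta_3=0$; then $\eta_4,\eta_5,\eta_6$ generate the ideal of $F_1$ and are coordinates on $e_1$. Since $\sum d_kx_k=0$, $g_2=\sum_{j\ge4}\frac{d_j}{a_j}x_j\eta_j$. Therefore
$$G_1\cap G_2\cap E_1=\{\xi_1\}\times\Big\{\sum_{j\ge4}\frac{n_jd_j}{a_j^2}\eta_j=0\Big\},\qquad G_1\cap G_2\cap E_2=\{\xi_2\}\times\Big\{\sum_{j\ge4}\frac{n_jd_j}{b_j^2}\eta_j=0\Big\} \tag{13}$$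
with $\xi_2:=[n/b]$; the second formula is the first with $a,b$ exchanged, in the coordinates $y=b+\eta$, $\eta_3=0$.

**Lemma 2.** For distinct $i,j,k$, $G_i\cap G_j\cap G_k$ is contained in the union of the flip curves.

*Proof.* By symmetry take $\{i,j,k\}=\{1,2,3\}$. By Step 4, only the points with $\theta\ne0$ in (i), (ii), and the points (13), need to be examined.

**Step 5: an equation for $G_3$.** Put
$$g_3=\sum_{j=4}^6\mu_jx_j(y_j-b_jy_3),\qquad \mu_j=\frac{a_j-d_j}{a_j-b_j}.$$
The denominators are minors of $(a,b)$, hence nonzero. This section vanishes on $F_4,F_5,F_6$, as $g_3(x,v_j)=\mu_jx_j$. It vanishes on $F_2$, since every $y_j-b_jy_3$ is zero at $y=b$. It vanishes on $F_1$: at $y=a$ it is $\sum_{j\ge4}x_j(a_j-d_j)=\sum_ka_kx_k-\sum_kd_kx_k=\sum_ka_kx_k$, the term $k=3$ being $0$. So $g_3$ defines $G_3$ as soon as it is not identically zero on $Z_0$. Put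
$$\Phi(x)=\Big(\sum_{j\ge4}\mu_jn_j\Big)x_3-n_3\sum_{j\ge4}\mu_jb_jx_j .$$
For $x\in U^*$ with all $x_k\neq0$ and $y=n/x$, the point $([x],[y])$ is in $Z_0$ because $\sum n_k=0$, and multiplying out gives
$$x_3\,g_3(x,n/x)=\Phi(x). \tag{14}$$

**Step 6: $\Phi\not\equiv0$ on $U^*$.** Otherwise $\Phi$ is a multiple of the form $\sum d_kx_k$, so for some $\kappa$
$$\mu_jb_j=\kappa d_j\qquad(j=4,5,6). \tag{15}$$
Thus $(a_j-d_j)b_j=\kappa d_j(a_j-b_j)$; dividing by $a_jb_jd_j$,
$$\frac1{d_j}-\frac1{a_j}=\kappa\Big(\frac1{b_j}-\frac1{a_j}\Big)$$
for $j=4,5,6$, and for $j=3$ trivially. This contradicts the independence of $1/a,1/b,1/d$. So (15) never holds. By (14), $g_3\not\equiv0$, so $g_3$ defines $G_3$.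

**Step 7: the line $\Phi=0$ and the curve $\gamma$.** The vector $n/a$ lies in $U^*$ by (12), and $(n/a,a)$ lies on $F_1$ since $\sum a_k(n_k/a_k)=0$. As $g_3=0$ on $F_1$, (14) gives $\Phi(\xi_1)=0$. In the same way $(n/b,b)\in F_2$ gives $\Phi(\xi_2)=0$. As $\xi_1\ne\xi_2$, the line $\{\Phi=0\}\subset\mathbb P^2$ is $\{x=n(s/a+t/b)\}$. Consider the curve
$$x=n\Big(\frac sa+\frac tb\Big),\qquad y=\frac nx=\frac1{s/a+t/b}. \tag{16}$$
The four linear forms $s/a_k+t/b_k$ are pairwise non-proportional. So, clearing denominators, the $y_k$ are the four products of three of them, which form a basis of the cubic forms in $s,t$: $y$ traces a twisted cubic. It passes through $p_k$ at the zero of $s/a_k+t/b_k$, for $k=3,\dots,6$, through $p_1=[a]$ at $(1,0)$ and through $p_2=[b]$ at $(0,1)$. So it is $\Gamma$. The curve (16) is a section over $\Gamma$ of $h$-degree $1$; by uniqueness its transform is $\gamma$.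

We also need $\gamma\cap E_k$ for $k=3,\dots,6$, which is one point since $E_k\cdot\gamma=1$. There $\Phi(x)=x_k=0$, and these two equations have one solution in $\mathbb P^2$, since $\xi_1$ lies on $\Phi=0$ and not on $x_k=0$. As $y_j/y_k=\frac{n_j}{x_j}\cdot\frac{x_k}{n_k}$, the direction is $\eta_j=n_j/x_j$ $(j\ne k)$ up to scalar, where the $x_j$ are nonzero.

**Step 8: points outside all $E_k$, with $\theta\neq0$.** By (14) such a point lies on $G_3$ only if $\Phi(x)=0$. Then $x=n(s/a+t/b)$ and $y=n/x$, so it lies on $\gamma$.

**Step 9: points on $E_3$, with $\theta\ne0$.** $G_3\cap E_3$ is given by $g_3(x,v_3)=-\sum_{j\ge4}\mu_jb_jx_j=\Phi(x)/n_3$, as $x_3=0$. So $\Phi(x)=x_3=0$ and $\eta_j=n_j/x_j$: the point is $\gamma\cap E_3$.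

**Step 10: points on $E_4$ (likewise $E_5,E_6$), with $\theta\neq0$.** With $y_4=1$, $y_j=\eta_j$ for $j=3,5,6$, we have $x_4=-\sum_{j=3,5,6}x_j\eta_j$ on $Z_0$. The part of $g_3=\mu_4x_4(1-b_4\eta_3)+\sum_{j=5,6}\mu_jx_j(\eta_j-b_j\eta_3)$ linear in $\eta$ is
$$-\mu_4\sum_{j=3,5,6}x_j\eta_j+\sum_{j=5,6}\mu_jx_j(\eta_j-b_j\eta_3).$$
At $\eta_j=n_j/x_j$, using $n_3+n_5+n_6=-n_4$, it equals
$$\mu_4n_4+\sum_{j=5,6}\mu_jn_j-\frac{n_3}{x_3}\sum_{j=5,6}\mu_jb_jx_j=\frac{\Phi(x)}{x_3},$$
because $x_4=0$. So $\Phi(x)=x_4=0$ and the point is $\gamma\cap E_4$. Since $g_3$ is symmetric in the indices $4,5,6$, the same holds on $E_5,E_6$.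

**Step 11: points on $E_1$.** With $y=a+\eta$, $\eta_3=0$, Step 5 gives $g_3=\sum_ka_kx_k+\sum_{j\ge4}\mu_jx_j\eta_j$, and on $Z_0$ we have $\sum_ka_kx_k=-\sum_{j\ge4}x_j\eta_j$. So $g_3=\sum_{j\ge4}(\mu_j-1)x_j\eta_j$ with $\mu_j-1=\frac{b_j-d_j}{a_j-b_j}$. At $x=n/a$ the coefficients are $\frac{b_j-d_j}{a_j-b_j}\cdot\frac{n_j}{a_j}$. If this form were $\kappa$ times the (nonzero) form $\sum\frac{n_jd_j}{a_j^2}\eta_j$ of (13), then $a_j(b_j-d_j)=\kappa d_j(a_j-b_j)$, that is $\frac1{d_j}-\frac1{b_j}=\kappa(\frac1{b_j}-\frac1{a_j})$ for $j=4,5,6$, and trivially for $j=3$. This again contradicts the independence of $1/a,1/b,1/d$. So the two forms are independent, and $G_1\cap G_2\cap G_3\cap E_1$ is one point. Now $G_i\cdot\gamma=1+3-5<0$, so $\gamma\subset G_i$ for all $i$, and $\gamma$ meets $E_1$ because $E_1\cdot\gamma=1$. Hence that point is $\gamma\cap E_1$.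

**Step 12: points on $E_2$.** With $y=b+\eta$, $\eta_3=0$, $g_3=\sum_{j\ge4}\mu_jx_j\eta_j$; at $x=n/b$ the coefficients are $\mu_jn_j/b_j$. If this were $\kappa$ times the form $\sum\frac{n_jd_j}{b_j^2}\eta_j$ of (13), then $\mu_jb_j=\kappa d_j$, which is (15) and impossible. So again there is only one point, and it is $\gamma\cap E_2$. $\square$

## 6. Positivity for six fibers

Let $r=6$ and $(p_1,\dots,p_6)\in O_6$. We prove (A).

**Step 1: (A1).** Let $z$ be on no flip curve. By Lemma 2, $z$ lies on at most two of the $G_i$, so there are at least four indices $i$ with $z\notin G_i$. The $T_{ij}$ are pairwise disjoint, so $z$ lies on at most one of them, and among these indices there is a pair $i\ne j$ with $z\notin T_{ij}$. Since the base locus of $|H-E_i-E_j|$ is $T_{ij}$, (9) gives a member of $|-K_{\widetilde Z}|$ avoiding $z$.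

**Step 2: conventions for (A2).** Let $\widetilde C$ be an irreducible curve that is not a flip curve, with transform $C\subset Z$; then $C$ is in no $\Pi_c$. Divisor classes on $\widetilde Z$ are transported to $Z$ without change of name. An effective divisor of $Z$ not containing $C$ is $\ge0$ on $C$. So if the base locus of a linear system on $\widetilde Z$ does not contain $\widetilde C$, its class is $\ge0$ on $C$. By (7) we must show $L\cdot C>0$.

**Step 3: curves in some $T_{ij}$.** Let $\widetilde C\equiv sf+t\ell_{ij}$ in $T_{ij}$, as in (4). The subscheme $\ell_{ij}$ is a Cartier divisor in $T_{ij}$, so $\deg(I_{\ell_{ij}}\cdot\mathcal O_{\widetilde C^\nu})=(\widetilde C\cdot\ell_{ij})_{T_{ij}}=s-t$; and $T_{ij}$ is disjoint from the other flip curves. So $\lambda(\widetilde C)=(2s-t)-(s-t)=s>0$.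

**Step 4: curves in no $T_{ij}$; reduction to numbers.** Suppose $L\cdot C\le0$. Let $J=\{i:\ \widetilde C\not\subset G_i\}$. Since $\widetilde C$ is not a flip curve, Lemma 2 gives $|J|\ge4$. For $i\neq j$ in $J$ the three summands of (9) are $\ge0$ on $C$: the first two by the choice of $J$, the third because its base locus is $T_{ij}\not\supset\widetilde C$. Their sum is $L\cdot C\le0$, so all are $0$. In particular $(H-E_i-E_j)\cdot C=0$ for all pairs in $J$. As $|J|\ge3$, $E_i\cdot C=m$ is the same for all $i\in J$, and $H\cdot C=2m$. Since $H$ is base point free on $\widetilde Z$, $m\ge0$.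

**Step 5: $m>0$ is impossible.** Take distinct $i,j,k,l\in J$. By (G1) the planes $\langle p_i,p_j,p_k\rangle$ and $\langle p_i,p_j,p_l\rangle$ are distinct and contain no other centers; the pullbacks to $\widetilde Z$ of their transforms in $Y$ have classes $H-E_i-E_j-E_k$ and $H-E_i-E_j-E_l$, of degree $2m-3m<0$ on $C$. So both contain $\widetilde C$. In $Y$ the two transforms meet exactly along $\widetilde L_{ij}$: on $e_i$ and $e_j$ they are two distinct lines, meeting at the point of $\widetilde L_{ij}$, and each of $e_k,e_l$ meets only one of them. So $\widetilde C\subset T_{ij}$, contrary to assumption.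

**Step 6: $m=0$ is impossible.** Now $H\cdot C=0$. By (5),
$$0=H\cdot C=H\cdot\widetilde C+\sum_c(H\cdot c)(E_c\cdot C_W),\qquad H\cdot c\in\{1,3\},$$
and all terms are $\ge0$. So $H\cdot\widetilde C=0$, and $\widetilde C$ meets no flip curve. Then $\widetilde C$ lies in a fiber of $\widetilde Z\to\mathbb P^3$, where $-K_{\widetilde Z}$ is ample, and $L\cdot C=-K_{\widetilde Z}\cdot\widetilde C>0$, a contradiction.

So (A) holds for all tuples in $O_6$, and by Lemma 1 the existence statement of part 1 holds for $r=6$.

## 7. From six fibers to five and fewer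

For $r\le5$ we add one more center $q$, chosen so far away from a given point or curve that nothing changes there.

**Lemma 3.** If $r\le5$ and (A) holds on $O_{r+1}$, then it holds on $O_r$.

*Proof.* Let $(p_1,\dots,p_r)\in O_r$. The set of $q$ with $(p_1,\dots,p_r,q)\in O_{r+1}$ is open and nonempty. Let $K\subset Y$ be $\{\pi(z)\}$ with $z$ on no flip curve, or $\pi(\widetilde C)$ with $\widetilde C$ not a flip curve. So $\dim K\le1$.

**Step 1: a good choice of $q$.** We claim that for $q$ outside a proper closed subset of $\mathbb P^3$: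

1. $q$ is not in the image of $K$ in $\mathbb P^3$;
2. the transform in $Y$ of $\overline{p_iq}$ does not meet $K$, for all $i$;
3. if $r=5$, the transform in $Y$ of the twisted cubic through $p_1,\dots,p_5,q$ does not meet $K$.

The first is clear. For the other two it suffices that *through each point of $Y$ passes at most one transform of a line through $p_i$, respectively of a twisted cubic through $p_1,\dots,p_5$*. Then, for each point of $K$, the bad $q$ lie on one curve, so all bad $q$ form a constructible set of dimension $\le\dim K+1\le2$.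

For lines: a point of $Y\smallsetminus e_i$ determines the line through $p_i$ by its image in $\mathbb P^3$, and a point of $e_i$ determines it by its direction.

For cubics, let $p_1,\dots,p_4$ be the coordinate points and $p_5=(1,1,1,1)$. Parametrize a twisted cubic through them so that $p_5$ is at $t=\infty$ and $p_k$ at $t=\tau_k$. Then $y_k=\alpha_k/(t-\tau_k)$ up to a common factor, with distinct $\tau_k$, and the value at $\infty$ forces all $\alpha_k$ to be equal: $y_k=1/(t-\tau_k)$. Two vectors $\tau$ that differ by $\tau\mapsto\alpha\tau+\beta\mathbf1$ $(\alpha\neq0)$ give the same curve. We check that a point of $Y$ on the transform determines $\tau$ up to this operation. A point $y\ne p_i$ on the curve has all $y_k\ne0$ and $[1/y_k]=[t-\tau_k]$, so $\tau$ is a combination of $1/y$ (with nonzero coefficient) and $\mathbf1$. At $p_k$, $k\le4$, $y_j/y_k=(t-\tau_k)/(t-\tau_j)$, so the tangent direction is $[1/(\tau_k-\tau_j)]_{j\ne k}$, which determines the differences $\tau_k-\tau_j$ up to a common factor. At $p_5$, with $s=1/t$, $y_k=s(1+s\tau_k+\cdots)$, so the tangent direction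 is $[\tau]\in\mathbb P(V/v_5)$. This proves the claim.

**Step 2: comparison.** Choose such a $q=p_{r+1}$ with $(p_1,\dots,p_{r+1})\in O_{r+1}$, and let $\varepsilon\colon\widetilde Z_{r+1}\to\widetilde Z_r$ be the blow-up of $F_{r+1}$. By 1, $\varepsilon$ is an isomorphism near $z$, resp. $\widetilde C$. By 2 and 3 the new flip curves ($\ell_{i,r+1}$, and $\gamma$ if $r=5$) do not meet the preimage of $z$, resp. $\widetilde C$. The old flip curves are unchanged, as $p_{r+1}\notin L_{ij}$. In particular $\varepsilon^{-1}(z)$ is on no flip curve and $\varepsilon^{-1}(\widetilde C)$ is not a flip curve. We use $-K_{\widetilde Z_{r+1}}=\varepsilon^*(-K_{\widetilde Z_r})-2E_{r+1}$.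

(A1): some $D'\in|-K_{\widetilde Z_{r+1}}|$ avoids $\varepsilon^{-1}(z)$; then $\varepsilon_*D'\in|-K_{\widetilde Z_r}|$ avoids $z$.

(A2): $E_{r+1}$ is disjoint from $\varepsilon^{-1}(\widetilde C)$ and the contributions of flip curves agree, so $\lambda_r(\widetilde C)=\lambda_{r+1}(\varepsilon^{-1}(\widetilde C))>0$. $\square$

Starting from $O_6$, (A) holds on $O_5$, then on $O_4,\dots,O_0$. With Lemma 1 the existence statement of part 1 holds for all $r\le6$.

## 8. What a smooth Fano SQM forces on curves

For $r\ge7$ we must exclude every smooth Fano SQM, not only the one given by the recipe. The next lemma says that a smooth Fano SQM can change only finitely many curves.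

**Lemma 4.** Let $\psi\colon\widetilde Z\dasharrow Z$ be an SQM with $Z$ a smooth Fano $4$-fold, and let $\mathcal U\subset\widetilde Z$ be the largest open set on which $\psi$ is an open immersion. Then $\dim(\widetilde Z\smallsetminus\mathcal U)\le1$, and $-K_{\widetilde Z}\cdot\widetilde C>0$ for every irreducible curve $\widetilde C$ with $\widetilde C\cap\mathcal U\neq\emptyset$.

*Proof.*

**Step 1: compare canonical classes on a resolution.** Let $f_1\colon X\to\widetilde Z$ and $f_2\colon X\to Z$ be a common smooth projective resolution of $\psi$. Write $K_X=f_1^*K_{\widetilde Z}+A_1=f_2^*K_Z+A_2$. Since $\psi$ is an isomorphism in codimension one, the $f_1$- and $f_2$-exceptional prime divisors coincide. As $\widetilde Z$ and $Z$ are smooth, each of them has coefficient $\ge1$ in both $A_1$ and $A_2$. Put $B=A_1-A_2$; then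
$$f_2^*(-K_Z)=f_1^*(-K_{\widetilde Z})-B. \tag{17}$$
So $-B$ is $f_1$-nef, and $f_{1*}B=0$. By Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Lemma 3.39, $B\ge0$, and each fiber of $f_1$ is either contained in $\operatorname{Supp}B$ or disjoint from it.

**Step 2: $\psi$ is an open immersion off $f_1(\operatorname{Supp}B)$.** Let $V'=\widetilde Z\smallsetminus f_1(\operatorname{Supp}B)$. Over $V'$, (17) reads $f_2^*(-K_Z)=f_1^*(-K_{\widetilde Z})$, which is trivial on fibers of $f_1$. As $-K_Z$ is ample, $f_2$ contracts these (connected) fibers to points. So $\psi|_{V'}$ is a morphism. Its Jacobian determinant vanishes on an effective divisor or nowhere. At the generic point of each divisor $\psi$ is an isomorphism, so it vanishes nowhere, and $\psi|_{V'}$ is étale. An étale birational morphism is an open immersion. Thus $\widetilde Z\smallsetminus\mathcal U\subset f_1(\operatorname{Supp}B)$, which has dimension $\le2$ because $B$ is $f_1$-exceptional.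

**Step 3: no surface in $f_1(\operatorname{Supp}B)$.** Suppose it contains a surface $S$. Passing to a higher resolution replaces $B$ by its pullback, by (17), and does not change $f_1(\operatorname{Supp}B)$. So we may assume that $X$ contains the divisor $E_S$ obtained by blowing up $S$ at its generic point. Its coefficient in $A_1$ is $1$. Fibers of $f_1$ over general points of $S$ meet $\operatorname{Supp}B$, hence lie in it, so $E_S\subset\operatorname{Supp}B$ has coefficient $\ge1$ in the integral divisor $B$. Then its coefficient in $A_2=A_1-B$ is $\le0$, contradicting $\ge1$. So $\dim(\widetilde Z\smallsetminus\mathcal U)\le1$.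

**Step 4: positivity.** Let $-mK_Z$ be very ample and $u\neq u'$ in $\widetilde C\cap\mathcal U$; then $\psi(u)\ne\psi(u')$. A section of $-mK_Z$ vanishing at $\psi(u)$ and not at $\psi(u')$ corresponds to a section of $-mK_{\widetilde Z}$ vanishing at $u$ and not on all of $\widetilde C$. So $-K_{\widetilde Z}\cdot\widetilde C>0$. $\square$

A smooth Fano SQM is therefore excluded by infinitely many irreducible curves with $-K_{\widetilde Z}\cdot\widetilde C\le0$: a closed set of dimension $\le1$ contains only finitely many curves.

## 9. Rational quartics with a trisecant line through $y_0$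

Where could such curves come from? The curve $\gamma$ came from a twisted cubic with a chord through $y_0$, and $h\cdot\gamma=1$. A rational quartic with a trisecant line through $y_0$ should also lift with $h$-degree $1$. If it passes through seven centers, its anticanonical degree is $2+12-14=0$.

**Lemma 5.** For $r\ge7$ and general points, $\widetilde Z$ contains infinitely many irreducible curves $\widetilde C$ with $-K_{\widetilde Z}\cdot\widetilde C\le0$ (and $=0$ if $r=7$).

*Proof.*

**Step 1: quartics on a fixed quadric.** Let $Q\cong\mathbb P^1\times\mathbb P^1$ be a smooth quadric. Smooth irreducible curves of type $(1,3)$ are rational and form a nonempty open subset of $|\mathcal O_Q(1,3)|\cong\mathbb P^7$. The variety of tuples $(C,q_1,\dots,q_7)$, with $C$ such a curve and $q_i\in C$ distinct, is irreducible of dimension $7+7=14$. Its projection to $Q^7$, also of dimension $14$, is injective, since two different such curves meet in at most $(1,3)^2=6$ points. So it is dominant: seven general points of $Q$ lie on a smooth irreducible $C$ of type $(1,3)$. For general $q_0\in Q$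 we have $q_0\notin C$.

**Step 2: infinitely many quadrics.** Let $I$ be the variety of $(Q;q_0,\dots,q_7)$ with $Q$ a smooth quadric and $q_i\in Q$. It is irreducible of dimension $9+16=25$. General points of $Q$ impose independent conditions on the $9$-dimensional space $H^0(\mathcal O_Q(2))$, so the quadrics through eight general points of $Q$ form a pencil. Hence the general fiber of $I\to(\mathbb P^3)^8$ has dimension $1$ and is a nonempty open subset of a pencil, and the image has dimension $24$: the map is dominant. Call $(Q;q_0,\dots,q_7)$ *good* if for a suitable labelling of the rulings some smooth irreducible $C\subset Q$ of type $(1,3)$ contains $q_1,\dots,q_7$ and not $q_0$. By Step 1, and since all smooth quadrics are projectively equivalent, the good tuples contain a dense open subset of $I$. Its complement has dimension $\le24$, so over a general point of $(\mathbb P^3)^8$ it has only finitely many points. So for general $(y_0,p_1,\dots,p_7)$ there are infinitely many smooth quadrics $Q\ni y_0,p_1,\dots,p_7$ carrying a smooth rational quartic $C$ of type $(1,3)$ with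 $p_1,\dots,p_7\in C$ and $y_0\notin C$. This property is invariant under $PGL_4$, so it holds for our fixed $y_0$ and general $p_1,\dots,p_7$. Different $Q$ give different $C$: if $C\subset Q\cap Q'$ with $Q'\ne Q$, then $Q'|_Q-C$ would be effective of type $(2,2)-(1,3)=(1,-1)$, which is impossible.

**Step 3: lifting to $Z_0$.** Let $\Lambda\subset Q$ be the line through $y_0$ of the ruling with $\Lambda\cdot C=3$. The linear forms vanishing on $\Lambda$ vanish at $y_0$, so they are the combinations of $x^{(1)}\circ P$, $x^{(2)}\circ P$ with $x^{(1)},x^{(2)}\in U^*$ independent. Parametrize $C$ by $v(t)$, of degree $4$ on $\mathbb P^1$. Both forms $x^{(i)}(Pv(t))$, of degree $4$, vanish on the divisor $\Lambda\cap C$ of degree $3$, so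
$$x^{(i)}(Pv(t))=\varphi(t)\,l_i(t),\qquad\deg\varphi=3,\ \deg l_i=1 .$$
The forms $l_1,l_2$ are not proportional: otherwise a combination of the $x^{(i)}\circ P$ would vanish on $C$, but $C$ is not planar, since plane sections of $Q$ have degree $2$. Put $x(t)=l_2x^{(1)}-l_1x^{(2)}$. It has degree $1$, is nowhere zero, and $x(t)(Pv(t))=\varphi(l_2l_1-l_1l_2)=0$. In other words, $x(t)$ is the plane $\langle\Lambda,v(t)\rangle$ wherever $v(t)\notin\Lambda$. So $t\mapsto(x(t),v(t))$ is a map $\mathbb P^1\to Z_0$. Let $\widetilde C\subset\widetilde Z$ be the transform of its image.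

**Step 4: the degree.** We have $h\cdot\widetilde C=1$ and $H\cdot\widetilde C=4$. For $i\le7$, $E_i\cdot\widetilde C=1$, because $I_{F_i}=\mathfrak m_{p_i}\mathcal O_{Z_0}$ and $C$ is smooth at $p_i$. For $i>7$, $E_i\cdot\widetilde C\ge0$ since $\widetilde C\not\subset E_i$. Therefore
$$-K_{\widetilde Z}\cdot\widetilde C\le2\cdot1+3\cdot4-2\cdot7=0,$$
with equality for $r=7$. Different $C$ give different $\widetilde C$, so there are infinitely many. $\square$

**Proof of part 2 of the Theorem.** Let $r\ge7$. If $\widetilde Z$ had an SQM that is a smooth Fano $4$-fold, then by Lemma 4 only finitely many curves lie in $\widetilde Z\smallsetminus\mathcal U$, and all others have positive anticanonical degree. This contradicts Lemma 5. $\square$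

## 10. Uniqueness and the anticanonical degree

**Uniqueness ($r\le6$).** If $Z'$ is any Fano SQM of $\widetilde Z$, then $-K_{Z'}$ is ample, and sections of $-mK_{Z'}$ are the sections of $-mK_{\widetilde Z}$, since the two varieties are isomorphic in codimension one. So $Z'=\operatorname{Proj}\bigoplus_{m\ge0}H^0(\widetilde Z,-mK_{\widetilde Z})$, which depends only on $\widetilde Z$.

**Degree of $\widetilde Z$.** Put $A=-K_{Z_0}=2h+3H$. On $\mathbb P^2\times\mathbb P^3$, with $h^2H^3=1$,
$$A^4=\int(2h+3H)^4(h+H)=4\cdot2\cdot27+6\cdot4\cdot9=216+216=432 .$$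
By (2), $A|_{E_i}=\mathcal O(2,0)$ and $E_i|_{E_i}=\mathcal O(0,-1)$ on $\mathbb P^1\times\mathbb P^2$, so
$$A^3E_i=A^2E_i^2=E_i^4=0,\qquad AE_i^3=2 .$$
In $(A-2\sum E_i)^4$ only $A^4$ and $4A(-2E_i)^3=-32\,AE_i^3=-64$ survive, for each $i$. So $(-K_{\widetilde Z})^4=432-64r$.

**Effect of a flip.** We compute $L^4$ from $\tau^*L=\sigma^*(-K_{\widetilde Z})-\sum E_c$. Let $u,w$ be the hyperplane classes of the factors of $E_c=\mathbb P^1\times\mathbb P^2$, so $u^2=0$, $uw^2=1$, $w^3=0$. Then $\sigma^*(-K_{\widetilde Z})|_{E_c}=-u$ and $E_c|_{E_c}=-u-w$. So $(-K_{\widetilde Z})^3E_c=(-K_{\widetilde Z})^2E_c^2=0$, and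
$$(-K_{\widetilde Z})E_c^3=-u(u+w)^2=-1,\qquad E_c^4=-(u+w)^3=-3 .$$
Each flip changes the degree by $-4(-K_{\widetilde Z})E_c^3+E_c^4=4-3=1$.

With $\binom r2$ lines flipped we get the number $432-64r+\binom r2$ of Section 1; that computation only uses (G1), so it applies to every $r$. For $r=6$ the curve $\gamma$ adds $1$. Hence, for $r\le6$,
$$K_Z^4=432-64r+\binom r2+\epsilon_r,$$
that is, $432,\ 368,\ 305,\ 243,\ 182,\ 122,\ 64$ for $r=0,\dots,6$. Together with Lemma 1 and Sections 6, 7 and 9, this completes the proof of the Theorem. $\blacksquare$
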